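\title{Hausdorff measures of different dimensions need not be isomorphic}

\begin{abstract}
For $0<d<n$ consider $\mathbb{R}^n$ with $d$-dimensional Hausdorff measure and the $\sigma$-algebra of its Carath\'eodory measurable sets. Under the Continuum Hypothesis these measure spaces are isomorphic for all $d\in(0,n)$. We show that CH cannot be dropped: if $\mathrm{non}(\mathcal{N})<\mathrm{cov}(\mathcal{N})$, as in the random real model, the spaces of dimensions $d_1<d_2$ are not isomorphic whenever $d_2>n/2$. The proof restricts a hypothetical isomorphism to a family of $d_1$-dimensional slices and estimates in two incompatible ways how much of a slice is mapped into a random $\mathcal{H}^{d_2}$-null set. We also show that CH can be weakened to $\mathrm{add}(\mathcal{N})=\mathfrak{c}$.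
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Fix an integer $n\ge1$. For $0<d<n$ let $\mathcal{H}^d$ be $d$-dimensional Hausdorff outer measure on $\mathbb{R}^n$ and let $\mathcal{M}_{\mathcal{H}^d}$ be the $\sigma$-algebra of sets that are $\mathcal{H}^d$-measurable in the sense of Carath\'eodory. An \emph{isomorphism} between measure spaces $(X,\mathcal{A},\mu)$ and $(Y,\mathcal{B},\nu)$ is a bijection $f:X\to Y$ such that $f$ and $f^{-1}$ both map measurable sets to measurable sets and preserve measure. Does the measure space $(\mathbb{R}^n,\mathcal{M}_{\mathcal{H}^d},\mathcal{H}^d)$ remember $d$? Consider the statement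
\begin{quote}
$\mathrm{Iso}(n)$: for all $0<d_1\le d_2<n$ the spaces $(\mathbb{R}^n,\mathcal{M}_{\mathcal{H}^{d_1}},\mathcal{H}^{d_1})$ and $(\mathbb{R}^n,\mathcal{M}_{\mathcal{H}^{d_2}},\mathcal{H}^{d_2})$ are isomorphic.
\end{quote}
The obvious invariants tell the endpoints apart from the rest, since $\mathcal{H}^0$ is counting measure and $\mathcal{H}^n$ is $\sigma$-finite, but they are silent in between. For $0<d<n$ points are null; the space is not $\sigma$-finite, because sets of finite $\mathcal{H}^d$-measure are Lebesgue null; and every measurable set of finite positive measure is, up to a null set, a copy of an interval with Lebesgue measure. Moreover a set is measurable as soon as its trace on every Borel set of finite measure is (Lemma~\ref{lem:local}). So the spaces look alike piece by piece, and they can differ only in the way the pieces of finite measure overlap. An isomorphism must move points in a drastic way (the identity fails: a set with $0<\mathcal{H}^{d_1}<\infty$ is $\mathcal{H}^{d_2}$-null when $d_1<d_2$), but it need not be Borel, and one may try to build it piece by piece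 in a transfinite recursion. Under the Continuum Hypothesis (CH) the statement $\mathrm{Iso}(n)$ is true \cite{Elekes}. The question we answer, which comes from \cite{Elekes}, is whether CH can be dropped:
\begin{quote}
\emph{Is $\mathrm{Iso}(n)$ provable in ZFC alone?}
\end{quote}
The answer is no. Let $\mathcal{N}$ be the ideal of Lebesgue null subsets of $\mathbb{R}$, let $\mathrm{non}(\mathcal{N})$ be the least size of a non-null set, $\mathrm{cov}(\mathcal{N})$ the least number of null sets that cover the line, and $\mathrm{add}(\mathcal{N})$ the least number of null sets whose union is not null; $\mathfrak{c}=2^{\aleph_0}$.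

\begin{theorem}\label{thm:main}
Assume $\mathrm{non}(\mathcal{N})<\mathrm{cov}(\mathcal{N})$. Let $0<d_1<d_2<n$ and $d_2>n/2$. Then there is no map $f:\mathbb{R}^n\to\mathbb{R}^n$ such that
\begin{itemize}
\item[(i)] $f^{-1}(V)$ is $\mathcal{H}^{d_1}$-measurable for every Borel set $V$;
\item[(ii)] $\mathcal{H}^{d_1}(f^{-1}(N))=0$ for every Borel set $N$ with $\mathcal{H}^{d_2}(N)=0$.
\end{itemize}
In particular $(\mathbb{R}^n,\mathcal{M}_{\mathcal{H}^{d_1}},\mathcal{H}^{d_1})$ and $(\mathbb{R}^n,\mathcal{M}_{\mathcal{H}^{d_2}},\mathcal{H}^{d_2})$ are not isomorphic.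
\end{theorem}

The last sentence follows because Borel sets are $\mathcal{H}^{d_2}$-measurable, so an isomorphism from the first space to the second satisfies (i) and (ii). The second theorem is not needed for the answer; it shows what CH can be weakened to.

\begin{theorem}\label{thm:add}
If $\mathrm{add}(\mathcal{N})=\mathfrak{c}$ (for example under CH or Martin's Axiom), then all the spaces $(\mathbb{R}^n,\mathcal{M}_{\mathcal{H}^d},\mathcal{H}^d)$, $0<d<n$, are isomorphic.
\end{theorem}

Both theorems are proved in ZFC. The hypothesis of Theorem~\ref{thm:main} holds in the random real model (Section~\ref{sec:forcing}), so there the non-isomorphism holds for every $n\ge1$ and all $0<d_1<d_2<n$ with $d_2>n/2$.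

\begin{corollary}\label{cor:main}
In \textup{(a)} and \textup{(b)} assume that ZFC is consistent.
\begin{itemize}
\item[(a)] For no $n\ge1$ is $\mathrm{Iso}(n)$ provable in ZFC.
\item[(b)] $\mathrm{Iso}(n)$ is independent even of $\mathrm{ZFC}+\neg\mathrm{CH}$.
\item[(c)] If $\mathrm{non}(\mathcal{N})<\mathrm{cov}(\mathcal{N})$, the spaces with $n/2<d<n$ are pairwise non-isomorphic, and none of them is isomorphic to one with $d\le n/2$.
\item[(d)] If $\mathrm{non}(\mathcal{N})<\mathrm{cov}(\mathcal{N})$, $n/2<d_2<n$ and $0<d_1<n$, then a map $f$ with \textup{(i)} and \textup{(ii)} exists if and only if $d_1\ge d_2$.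
\end{itemize}
\end{corollary}

Nothing is claimed about pairs $d_1<d_2\le n/2$ under $\mathrm{non}(\mathcal{N})<\mathrm{cov}(\mathcal{N})$.

\subsection*{The dimension count behind Theorem~\ref{thm:main}}
Since the dimension is invisible on a single piece of finite measure, we look at how pieces and null sets intersect. Two affine subspaces of $\mathbb{R}^n$ of dimensions $\alpha,\beta$ in general position meet in dimension $\alpha+\beta-n$, and not at all if this number is negative. Take this as a guide for sets. Cut the unit cube into $d_1$-dimensional slices $L_s$. An $\mathcal{H}^{d_1}$-null set $W$ should meet a typical slice in dimension at most $2d_1-n$, that is, in a proportion $2-n/d_1$ of the dimension of the slice. On the other side, $f$ carries a fixed slice to a set of dimension at least $d_2$, and a random null set $N$ of dimension just below $d_2$ should capture a proportion close to $2-n/d_2$ of it. This number is positive when $d_2>n/2$ and exceeds $2-n/d_1$ when $d_1<d_2$. With $W=f^{-1}(N)$ the two estimates conflict. They come with different quantifiers, however: the first holds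 for each $N$ and almost every $s$, the second for each $s$ and almost every $N$. Since $f$ is measurable only slice by slice, Fubini's theorem does not reconcile them; the inequality $\mathrm{non}(\mathcal{N})<\mathrm{cov}(\mathcal{N})$ does (Lemma~\ref{lem:exchange}).

Sections~\ref{sec:background} and~\ref{sec:tools} prepare the tools, Section~\ref{sec:plane} proves the case $n=2$, $d_1=1$, and Sections~\ref{sec:slices}--\ref{sec:proof} give the general proof. Section~\ref{sec:forcing} proves the corollary and Section~\ref{sec:add} proves Theorem~\ref{thm:add}.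

\section{Background}\label{sec:background}

Throughout, $\mathbb{N}=\{0,1,2,\dots\}$ and $2^A=\{0,1\}^A$. For a Borel probability measure $\lambda$, a set is \emph{$\lambda$-null} if it lies in a Borel set of measure zero, and ``$\lambda$-measurable'' refers to the completion of $\lambda$.

\subsection*{Hausdorff measure}
For $W\subset\mathbb{R}^n$ let $\mathcal{H}^d_\delta(W)$ be the infimum of $\sum_j(\operatorname{diam}U_j)^d$ over countable covers of $W$ by sets of diameter at most $\delta$, and $\mathcal{H}^d(W)=\sup_{\delta>0}\mathcal{H}^d_\delta(W)$. A normalizing constant would change nothing below. A set $E$ is \emph{measurable} if $\mathcal{H}^d(T)=\mathcal{H}^d(T\cap E)+\mathcal{H}^d(T\setminus E)$ for all $T$; by subadditivity only $T$ with $\mathcal{H}^d(T)<\infty$ need to be tested. We use the following facts.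
\begin{itemize}
\item[(H1)] Borel sets and null sets are measurable, $\mathcal{H}^d$ is countably additive on $\mathcal{M}_{\mathcal{H}^d}$, and it is translation invariant.
\item[(H2)] Every set $T$ lies in a Borel set of the same measure. Hence a measurable $E$ with $\mathcal{H}^d(E)<\infty$ has Borel sets $E_0\subset E\subset E_1$ with $\mathcal{H}^d(E_1\setminus E_0)=0$: take $E_1$ of the same measure as $E$, a Borel null set $E'\supset E_1\setminus E$, and $E_0=E_1\setminus E'$.
\item[(H3)] $\mathcal{H}^d(W)=0$ if and only if $W$ has covers with $\sum_j(\operatorname{diam}U_j)^d$ arbitrarily small (a sum below $\varepsilon$ forces diameters below $\varepsilon^{1/d}$). If $\mathcal{H}^d(W)<\infty$ and $d<d'$, then $\mathcal{H}^{d'}(W)=0$, as $\mathcal{H}^{d'}_\delta\le\delta^{d'-d}\mathcal{H}^d_\delta$. For $d'=n$ this makes $W$ Lebesgue null, since a set of diameter $r$ lies in a cube of side $r$.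
\end{itemize}

A \emph{dyadic cube of level $k\in\mathbb{N}$} is a set $Q=\prod_{i=1}^n[p_i2^{-k},(p_i+1)2^{-k})$ with $p_i\in\mathbb{Z}$; we write $k=\operatorname{lev}(Q)$. Its diameter is $\sqrt{n}\,2^{-k}$. The cubes of level $k$ partition $\mathbb{R}^n$, and $Q_k(y)$ denotes the one containing $y$. Two dyadic cubes are nested or disjoint. The next lemma replaces arbitrary covers by dyadic ones, in a form that also handles points with several binary expansions.

\begin{lemma}\label{lem:dyadic}
Let $\mathcal{H}^d(W)=0$ and $\varepsilon>0$. There is a countable family $\mathcal{C}$ of dyadic cubes with $\sum_{Q\in\mathcal{C}}2^{-d\operatorname{lev}(Q)}<\varepsilon$ such that every $x\in W$ has a level $k$ for which all cubes of level $k$ whose closure contains $x$ belong to $\mathcal{C}$. In particular $\mathcal{C}$ covers $W$.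
\end{lemma}

\begin{proof}
Cover $W$ by sets $U_j$ of diameter less than $1$ with $\sum_j(\operatorname{diam}U_j)^d<2^{-n-d}\varepsilon$; replacing the sets of diameter $0$ by small balls, we may assume all diameters positive. Let $k_j\in\mathbb{N}$ satisfy $2^{-k_j-1}\le\operatorname{diam}U_j<2^{-k_j}$, and let $\mathcal{C}$ consist, for each $j$, of the cubes of level $k_j$ whose closure meets $U_j$. A subset of $\mathbb{R}$ of diameter less than $2^{-k}$ meets at most two closed dyadic intervals of length $2^{-k}$, since the outer two of any three are at distance at least $2^{-k}$. So $U_j$ contributes at most $2^n$ cubes, each of weight $2^{-dk_j}\le(2\operatorname{diam}U_j)^d$. For $x\in W\cap U_j$ the level $k_j$ works.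
\end{proof}

\subsection*{Two theorems on Borel measures}
\emph{Isomorphism theorem:} if $\mu,\nu$ are Borel probability measures on Borel subsets $X,Y$ of Polish spaces and both are atomless (vanish on points), there is a bijection $\theta:X\to Y$ with $\theta,\theta^{-1}$ Borel that carries $\mu$ to $\nu$. \emph{Lusin's theorem:} if $\lambda$ is a Borel probability measure on a compact metrizable space $X$ and $g:X\to\mathbb{R}^n$ is $\lambda$-measurable, then every $\lambda$-measurable set of positive measure contains a compact $K$ with $\lambda(K)>0$ and $g|_K$ continuous.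

\subsection*{Cardinal invariants}
By the isomorphism theorem, $\mathrm{non}$, $\mathrm{cov}$ and $\mathrm{add}$ are the same for the null ideal of every atomless Borel probability measure on a Polish space, and also for Lebesgue measure on $\mathbb{R}^n$, which has the same null sets as a probability measure with positive density. Countable unions of null sets and singletons are null, so $\aleph_1\le\mathrm{add}(\mathcal{N})\le\mathrm{non}(\mathcal{N})\le\mathfrak{c}$ and $\mathrm{add}(\mathcal{N})\le\mathrm{cov}(\mathcal{N})\le\mathfrak{c}$. The hypothesis of Theorem~\ref{thm:main} enters only through the following lemma, which for product-measurable $R$ is a consequence of Fubini's theorem.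

\begin{lemma}\label{lem:exchange}
Assume $\mathrm{non}(\mathcal{N})<\mathrm{cov}(\mathcal{N})$. Let $\lambda$ and $P$ be atomless Borel probability measures on Polish spaces $X$ and $\Omega$, and let $R\subset X\times\Omega$ be an arbitrary set. Then the following cannot both hold:
\begin{itemize}
\item[(A)] for every $s\in X$, the set $\{\xi:(s,\xi)\in R\}$ is $P$-null;
\item[(B)] for $P$-almost every $\xi\in\Omega$, the set $\{s:(s,\xi)\notin R\}$ is $\lambda$-null.
\end{itemize}
\end{lemma}

\begin{proof}
Let $S\subset X$ be non-null with $|S|=\mathrm{non}(\mathcal{N})$ and let $Z$ be the $P$-null exceptional set in (B). The null sets $Z\cup\{\xi:(s,\xi)\in R\}$, $s\in S$, are fewer than $\mathrm{cov}(\mathcal{N})$, so some $\xi$ avoids them all. For this $\xi$ the set $\{s:(s,\xi)\notin R\}$ is null by (B) and contains $S$, a contradiction.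
\end{proof}

Under CH the conclusion fails: well-order $X=\Omega=[0,1]$ so that all initial segments are countable and let $R=\{(s,\xi):\xi\prec s\}$; the sets in (A) and (B) are then countable.

\section{Slices and random null sets}\label{sec:tools}

In this section $X$ is a compact metrizable space with a Borel probability measure $\lambda$.

\subsection*{Restricting $f$ to a set of finite measure}
On all of $\mathbb{R}^n$, condition (i) gives little control, because $\mathcal{H}^{d_1}$ is not $\sigma$-finite. On a set of finite measure it makes $f$ an ordinary measurable map. Call a continuous map $\psi:X\to\mathbb{R}^n$ a \emph{$d_1$-slice} if $\mathcal{H}^{d_1}(\psi[X])<\infty$ and $\psi^{-1}(W)$ is $\lambda$-null whenever $\mathcal{H}^{d_1}(W)=0$. Call $g:X\to\mathbb{R}^n$ \emph{$d_2$-admissible} if it is $\lambda$-measurable and $\lambda(g^{-1}(N))=0$ for every Borel $N$ with $\mathcal{H}^{d_2}(N)=0$.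

\begin{lemma}\label{lem:restrict}
If $f$ satisfies \textup{(i)} and \textup{(ii)} and $\psi$ is a $d_1$-slice, then $g=f\circ\psi$ is $d_2$-admissible.
\end{lemma}

\begin{proof}
Let $V$ be Borel. The set $E=f^{-1}(V)\cap\psi[X]$ is measurable by (i), since $\psi[X]$ is compact, and has finite measure. Take $E_0\subset E\subset E_1$ as in (H2). The Borel sets $\psi^{-1}(E_0)\subset g^{-1}(V)\subset\psi^{-1}(E_1)$ differ by the $\lambda$-null set $\psi^{-1}(E_1\setminus E_0)$, so $g$ is $\lambda$-measurable. If $N$ is Borel and $\mathcal{H}^{d_2}$-null, then $f^{-1}(N)$ is $\mathcal{H}^{d_1}$-null by (ii), so $g^{-1}(N)=\psi^{-1}(f^{-1}(N))$ is $\lambda$-null.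
\end{proof}

Admissibility is qualitative. The next lemma turns it, on a set of positive measure, into a bound saying that the image measure is at least $d_2$-dimensional. For $y,y'$ in the same cube of level $0$ let
\[
j(y,y')=\sup\{i\in\mathbb{N}:Q_i(y)=Q_i(y')\}\in\mathbb{N}\cup\{\infty\},
\]
a Borel function of $(y,y')$; the number $2^{-j(y,y')}$ serves as a dyadic distance.

\begin{lemma}\label{lem:frostman}
Let $g:X\to\mathbb{R}^n$ be $d_2$-admissible. There are a compact $K\subset X$ with $\lambda(K)>0$ and a constant $C_0$ such that $g|_K$ is continuous, $g[K]$ lies in one cube of level $0$, and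
\begin{equation}\label{eq:frostman}
\int_K2^{\gamma j(g(a),g(a'))}\,d\lambda(a')\le\frac{C_0}{1-2^{\gamma-d_2}}\qquad(a\in K,\ 0<\gamma<d_2).
\end{equation}
\end{lemma}

\begin{proof}
Let $\nu(V)=\lambda(g^{-1}(V))$, a Borel probability measure on $\mathbb{R}^n$, and $M(y)=\sup_k2^{kd_2}\nu(Q_k(y))$. The function $M$ is Borel, since $\nu(Q_k(y))$ is constant on cubes of level $k$. We claim that $Y=\{M=\infty\}$ is $\mathcal{H}^{d_2}$-null. Given $T>0$, the dyadic cubes $Q$ with $\nu(Q)>T2^{-d_2\operatorname{lev}(Q)}$ cover $Y$. Each lies in a maximal one, as a dyadic cube has finitely many dyadic supercubes, and the maximal ones are pairwise disjoint. Summing over them,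
\[
\sum_Q(\operatorname{diam}Q)^{d_2}=n^{d_2/2}\sum_Q2^{-d_2\operatorname{lev}(Q)}\le\frac{n^{d_2/2}}{T}\sum_Q\nu(Q)\le\frac{n^{d_2/2}}{T},
\]
and (H3) gives the claim. By admissibility $\nu(Y)=0$. So one of the countably many measurable sets $\{a:g(a)\in Q^0,\ M(g(a))\le C_0\}$, with $Q^0$ of level $0$ and $C_0\in\mathbb{N}$, has positive measure, and Lusin's theorem gives $K$ inside it. For $a,a'\in K$ we have $2^{\gamma j(g(a),g(a'))}\le\sum_{i\ge0}2^{\gamma i}\mathbf{1}[g(a')\in Q_i(g(a))]$, also when $j=\infty$. Integrating in $a'$ bounds the left side of \eqref{eq:frostman} by $\sum_i2^{\gamma i}\nu(Q_i(g(a)))\le C_0\sum_i2^{(\gamma-d_2)i}$.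
\end{proof}

\subsection*{Random null sets}
We need a probability distribution on $\mathcal{H}^{d_2}$-null sets, chosen without knowledge of $g$, that is likely to hit the image of any admissible $g$. It must therefore treat all points alike, and for second moments its two-point correlations must be explicit. Keeping dyadic cubes independently at each level achieves both.

Fix $c>0$, the intended codimension. Let $\mathcal{D}$ be the set of dyadic cubes of level at least $1$, let $\Omega=2^{\mathbb{N}\times\mathcal{D}}$, and let $P$ be the product measure under which each coordinate $\xi_{l,Q}$ of $\xi\in\Omega$ equals $1$ with probability $2^{-c}$. The space $\Omega$ is compact metrizable, and $P$ is atomless because there are infinitely many coordinates and $0<2^{-c}<1$. Put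
\[
\Lambda^l_k=\{y\in\mathbb{R}^n:\xi_{l,Q_i(y)}=1\text{ for }1\le i\le k\},\qquad\Lambda^l=\bigcap_{k}\overline{\Lambda^l_k},\qquad N_\xi=\bigcup_{l\in\mathbb{N}}\Lambda^l .
\]
Thus $\Lambda^l_k$ is a union of cubes of level $k$ and decreases with $k$, and $N_\xi$ is $F_\sigma$. The closures are there for a compactness argument. The independent copies $l$ will raise a positive probability to $1$, as Lemma~\ref{lem:exchange} requires.

\begin{lemma}\label{lem:perc}
\begin{itemize}
\item[(a)] If $c>n-d_2$, then $\mathcal{H}^{d_2}(N_\xi)=0$ for $P$-almost every $\xi$.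
\item[(b)] $P(y\in\Lambda^l_k)=2^{-ck}$ for every $y$, and if $Q_0(y)=Q_0(y')$, then
\[
2^{2ck}P(y,y'\in\Lambda^l_k)=2^{c\min(j(y,y'),k)}\le2^{cj(y,y')}.
\]
\item[(c)] For bounded $Y\subset\mathbb{R}^n$, the sets $Y\cap\Lambda^l_k$ and $Y\cap\overline{\Lambda^l_k}$ depend on only finitely many coordinates of $\xi$, all of the form $\xi_{l,Q}$ with the given $l$.
\end{itemize}
\end{lemma}

\begin{proof}
The cubes of level $k$ form a locally finite family, so $\overline{\Lambda^l_k}$ is the union of the closures of the level-$k$ cubes in $\Lambda^l_k$. Only finitely many such closures can meet a bounded set, and each cube's membership is decided by $k$ coordinates; this is (c).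

(a) Fix $l$ and an integer $r\ge1$, and let $X_k$ be the number of level-$k$ cubes contained in $\Lambda^l_k\cap[-r,r)^n$. Then $\mathbb{E}X_k=(2r)^n2^{nk}2^{-ck}$, so $\mathbb{E}\sum_kX_k2^{-d_2k}=(2r)^n\sum_k2^{-(c+d_2-n)k}<\infty$ and $X_k2^{-d_2k}\to0$ almost surely. A dyadic cube whose closure meets $(-r,r)^n$ is contained in $[-r,r)^n$, so $\Lambda^l\cap(-r,r)^n$ is covered by $X_k$ sets of diameter $\sqrt{n}\,2^{-k}$ and is almost surely null by (H3). There are countably many pairs $(l,r)$.

(b) The event $y\in\Lambda^l_k$ prescribes $k$ coordinates. With $i=\min(j(y,y'),k)$, the points $y,y'$ share their cubes of levels $1,\dots,i$ and have different cubes at levels $i+1,\dots,k$, so the joint event prescribes $i+2(k-i)=2k-i$ coordinates.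
\end{proof}

\section{The plane, with $d_1=1$}\label{sec:plane}

The whole method is visible for $n=2$ and $d_1=1<d_2<2$. Here $2d_1-n=0$, so the task is to compare ``misses the slice'' with ``hits the slice''. Take $c=1$: every dyadic square is kept with probability $\frac12$. Since $2-d_2<1$, the set $N_\xi$ is almost surely $\mathcal{H}^{d_2}$-null.

Suppose $f$ satisfies (i) and (ii). Let $\lambda$ be Lebesgue measure on $[0,1]$, and for $s\in[0,1]$ let $\psi_s(a)=(a,s)$. On the horizontal segment $L_s=[0,1]\times\{s\}$ the measure $\mathcal{H}^1$ is Lebesgue outer measure, so $\psi_s$ is a $1$-slice and $f\circ\psi_s$ is $d_2$-admissible by Lemma~\ref{lem:restrict}. Let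
\[
R=\{(s,\xi):f[L_s]\cap N_\xi=\emptyset\}.
\]

\emph{A null set misses almost every segment.} If $\mathcal{H}^{d_2}(N_\xi)=0$, then $W=f^{-1}(N_\xi)$ is $\mathcal{H}^1$-null by (ii). Projection to the second coordinate does not increase diameters, so the projection of $W$ is Lebesgue null, and it contains $\{s:(s,\xi)\notin R\}$. This is (B) of Lemma~\ref{lem:exchange}.

\emph{A given segment is hit almost surely.} Fix $s$, let $g=f\circ\psi_s$, take $K$ and $C_0$ from Lemma~\ref{lem:frostman}, and fix $l$. Let $X_k=2^k\lambda\{a\in K:g(a)\in\Lambda^l_k\}$. By Tonelli's theorem, Lemma~\ref{lem:perc}(b) and \eqref{eq:frostman} with $\gamma=1<d_2$,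
\[
\mathbb{E}X_k=\lambda(K),\qquad\mathbb{E}X_k^2\le\iint_{K\times K}2^{j(g(a),g(a'))}\,d\lambda\,d\lambda\le C_1:=\frac{C_0}{1-2^{1-d_2}} .
\]
By Cauchy--Schwarz $\lambda(K)^2=(\mathbb{E}X_k\mathbf{1}[X_k>0])^2\le C_1P(X_k>0)$. So the events $\{g[K]\cap\overline{\Lambda^l_k}\ne\emptyset\}$, which decrease with $k$, have probability at least $\beta=\lambda(K)^2/C_1>0$, and so has their intersection $E_l$. On $E_l$ the nonempty compact sets $g[K]\cap\overline{\Lambda^l_k}$ have a common point, which lies in $f[L_s]\cap\Lambda^l$. The events $E_l$ are independent by Lemma~\ref{lem:perc}(c), so $P(\bigcup_lE_l)=1$. This is (A).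

Lemma~\ref{lem:exchange} says that (A) and (B) are contradictory, which proves Theorem~\ref{thm:main} in this case. The general case needs slices of fractional dimension and, when $d_1>n/2$, a finer comparison than hitting and missing.

\section{Slices of dimension $d_1$}\label{sec:slices}

Fix $0<d_1<n$; the number $d_2$ plays no role in this section. A point of $[0,1]^n$ has $n$ binary digits at each level. A slice lets on average $d_1$ of them vary and freezes the others. Let $I=\mathbb{N}\times\{1,\dots,n\}$, $I_k=\{(i,r)\in I:i<k\}$, and
\[
A=\{(i,r)\in I:r\le\lfloor d_1(i+1)\rfloor-\lfloor d_1i\rfloor\},\qquad B=I\setminus A .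
\]
The integer $\lfloor d_1(i+1)\rfloor-\lfloor d_1i\rfloor$ is nonnegative and less than $d_1+1<n+1$, so it is the number of elements of $A$ at level $i$. Summing over $i<k$,
\begin{equation}\label{eq:count}
|A\cap I_k|=\lfloor d_1k\rfloor>d_1k-1,\qquad|B\cap I_k|=nk-\lfloor d_1k\rfloor\ge(n-d_1)k .
\end{equation}
So $A$ and $B$ are infinite, and the uniform product probability measures $\lambda_A$ on $2^A$ and $\lambda_B$ on $2^B$ are atomless. For $(a,s)\in2^A\times2^B$ let $z=a\cup s\in2^I$ and let $\Phi_s(a)\in[0,1]^n$ have $r$-th coordinate $\sum_iz_{i,r}2^{-i-1}$. The map $\Phi_s$ is continuous; put $L_s=\Phi_s[2^A]$. For integer $d_1$ the set $L_s$ is $[0,1]^{d_1}$ times a point, as in Section~\ref{sec:plane}.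

The level-$k$ cubes $Q\subset[0,1)^n$ correspond bijectively to the strings $\zeta_Q\in2^{I_k}$ of the first $k$ binary digits of their lower corners, and $\Phi_s(a)\in\overline{Q}$ when $(a\cup s)|_{I_k}=\zeta_Q$. Hence, if $\mathcal{C}$ is a family given by Lemma~\ref{lem:dyadic} for a set $W$ and $\mathcal{C}'=\{Q\in\mathcal{C}:Q\subset[0,1)^n\}$, then
\begin{equation}\label{eq:strings}
\Phi_s(a)\in W\ \Longrightarrow\ a\cup s\text{ extends }\zeta_Q\text{ for some }Q\in\mathcal{C}'.
\end{equation}
A \emph{cylinder of level $k$} is a set $\{a\in2^A:a|_{A\cap I_k}=\sigma\}$ with $\sigma\in2^{A\cap I_k}$. It is clopen, and by \eqref{eq:count} its $\lambda_A$-measure is $2^{-\lfloor d_1k\rfloor}<2\cdot2^{-d_1k}$. Two cylinders are nested or disjoint. For $Q\subset[0,1)^n$ of level $k$ let $Z_Q$ be the cylinder of level $k$ given by $\zeta_Q|_{A\cap I_k}$.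

\begin{lemma}\label{lem:slice}
For every $s\in2^B$ the map $\Phi_s$ on $(2^A,\lambda_A)$ is a $d_1$-slice, and $0<\mathcal{H}^{d_1}(L_s)<\infty$.
\end{lemma}

\begin{proof}
For each $k$ the set $L_s$ is covered by $2^{\lfloor d_1k\rfloor}$ closed cubes of level $k$, one for each cylinder, so $\mathcal{H}^{d_1}(L_s)\le\sup_k 2^{d_1k}(\sqrt{n}\,2^{-k})^{d_1}=n^{d_1/2}$. If $\mathcal{H}^{d_1}(W)=0$, then by \eqref{eq:strings} the set $\Phi_s^{-1}(W)$ is covered by the cylinders $Z_Q$, $Q\in\mathcal{C}'$, of total measure at most $2\sum_Q2^{-d_1\operatorname{lev}(Q)}<2\varepsilon$. Finally $\Phi_s^{-1}(L_s)=2^A$ is not null, so $\mathcal{H}^{d_1}(L_s)>0$.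
\end{proof}

For $d_1>n/2$ a null set need not miss the slices: for $n=3$, $d_1=2$ the segment $\{(0,0)\}\times[0,1]$ is $\mathcal{H}^2$-null and meets every square $[0,1]^2\times\{s\}$. What survives is that the intersection with a typical slice is small in dimension $2d_1-n$. Put
\[
e=\max(0,2d_1-n),
\]
and define the \emph{$e$-content} $\phi(Z)$ of $Z\subset2^A$ as the infimum of $\sum_i2^{-ek_i}$ over countable, possibly empty, covers of $Z$ by cylinders $Z_i$ of levels $k_i$. (A set may be a cylinder of several levels; a cover specifies the level.) The function $\phi$ is monotone, and $\phi\le1$ because $2^A$ is the cylinder of level $0$. If $e=0$, then $\phi(\emptyset)=0$ and $\phi(Z)=1$ for $Z\ne\emptyset$, so we recover hitting and missing.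

\begin{lemma}\label{lem:upper}
If $\mathcal{H}^{d_1}(W)=0$, then $\phi(\Phi_s^{-1}(W))=0$ for $\lambda_B$-almost every $s$.
\end{lemma}

\begin{proof}
For $q\in\mathbb{N}$ take $\mathcal{C}'_q$ as in \eqref{eq:strings} with $\varepsilon=2^{-q}$. A cube matters for $s$ only if its $B$-digits agree with $s$, so let
\[
w_q(s)=\sum_{Q\in\mathcal{C}'_q}2^{-e\operatorname{lev}(Q)}\,\mathbf{1}\bigl[s\text{ extends }\zeta_Q|_{B\cap I_{\operatorname{lev}(Q)}}\bigr],
\]
a Borel function. The cylinders $Z_Q$ of the cubes counted in $w_q(s)$ cover $\Phi_s^{-1}(W)$ by \eqref{eq:strings}, so $\phi(\Phi_s^{-1}(W))\le w_q(s)$. By \eqref{eq:count} and $e+n-d_1\ge d_1$,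
\[
\int w_q\,d\lambda_B\le\sum_{Q\in\mathcal{C}'_q}2^{-(e+n-d_1)\operatorname{lev}(Q)}\le\sum_{Q\in\mathcal{C}'_q}2^{-d_1\operatorname{lev}(Q)}<2^{-q}.
\]
Thus $\int\sum_qw_q\,d\lambda_B<\infty$, and $w_q(s)\to0$ for almost every $s$.
\end{proof}

To bound $\phi$ from below we use measures of finite energy. For $a,a'\in2^A$ let $m(a,a')\in\mathbb{N}\cup\{\infty\}$ be the supremum of the levels $k$ with $a|_{A\cap I_k}=a'|_{A\cap I_k}$, and let $\kappa(a,a')=2^{em(a,a')}$, with $\kappa\equiv1$ if $e=0$. For a finite Borel measure $\Theta$ on $2^A$ let $\mathcal{E}(\Theta)=\iint\kappa\,d\Theta\,d\Theta$.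

\begin{lemma}\label{lem:energy}
\begin{itemize}
\item[(a)] If $F\subset2^A$ is compact and $\mathcal{E}(\Theta)<\infty$, then $\Theta(F)^2\le\mathcal{E}(\Theta)\,\phi(F)$.
\item[(b)] If $F_0\supset F_1\supset\cdots$ are compact, then $\phi(\bigcap_kF_k)=\lim_k\phi(F_k)$.
\item[(c)] If $p\ge1$ and $ep<d_1$, then $\int\kappa(a,a')^p\,d\lambda_A(a')\le2/(1-2^{ep-d_1})$ for all $a$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Take a cover of $F$ by cylinders. By compactness finitely many of them cover $F$; listing these by increasing level and discarding each one that is contained in an earlier one leaves a disjoint cover $Z_1,\dots,Z_u$ of levels $k_1,\dots,k_u$ whose weight is no larger. On $Z_i\times Z_i$ we have $m\ge k_i$, hence $\kappa\ge2^{ek_i}$ as $e\ge0$, and these squares are disjoint. By Cauchy--Schwarz,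
\[
\Theta(F)^2\le\Bigl(\sum_i\Theta(Z_i)\Bigr)^2\le\sum_i2^{-ek_i}\cdot\sum_i2^{ek_i}\Theta(Z_i)^2\le\mathcal{E}(\Theta)\sum_i2^{-ek_i}.
\]

(b) Monotonicity gives $\le$. If cylinders with union $U$ cover $\bigcap_kF_k$, then the compact sets $F_k\setminus U$ decrease and have empty intersection, so $F_k\subset U$ for some $k$, and the weight of the cover is at least $\phi(F_k)$.

(c) We have $\kappa(a,a')^p\le\sum_{k\ge0}2^{epk}\mathbf{1}[m(a,a')\ge k]$, and $\{a':m(a,a')\ge k\}$ is a cylinder of level $k$. So the integral is at most $\sum_k2^{epk}\cdot2\cdot2^{-d_1k}$.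
\end{proof}

\section{The preimage of a random null set}\label{sec:lower}

We now show that the random set captures a part of positive $e$-content of any given slice. The first moment is as in the plane; the second moment is replaced by the expected energy.

\begin{proposition}\label{prop:lower}
Let $0<d_1,d_2<n$ and $c>0$ satisfy $\frac{e}{d_1}+\frac{c}{d_2}<1$, and let $g:2^A\to\mathbb{R}^n$ be $d_2$-admissible for $\lambda_A$. Then $\phi(g^{-1}(N_\xi))>0$ for $P$-almost every $\xi$.
\end{proposition}

\begin{proof}
Take $K$ and $C_0$ from Lemma~\ref{lem:frostman}, let $\mu$ be the restriction of $\lambda_A$ to $K$, and fix $l$. Define random measures and random compact sets by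
\[
d\Theta_k(a)=2^{ck}\mathbf{1}[g(a)\in\Lambda^l_k]\,d\mu(a),\qquad F_k=K\cap g^{-1}\bigl(\overline{\Lambda^l_k}\bigr).
\]
The sets $F_k$ are compact because $g|_K$ is continuous, they decrease to $F=K\cap g^{-1}(\Lambda^l)$, and $\Theta_k(K)=\Theta_k(F_k)$. By Lemma~\ref{lem:perc}(c), $\Theta_k$ and $F_k$ depend on finitely many coordinates $\xi_{l,Q}$, so $\Theta_k(K)$, $\mathcal{E}(\Theta_k)$ and $\phi(F_k)$ are random variables. Tonelli's theorem and Lemma~\ref{lem:perc}(b) give
\[
\mathbb{E}\,\Theta_k(K)=\mu(K),\qquad\mathbb{E}\,\mathcal{E}(\Theta_k)\le C_2:=\iint\kappa(a,a')\,2^{cj(g(a),g(a'))}\,d\mu(a)\,d\mu(a').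
\]

The difficulty is that $g$ is merely measurable: we know nothing about how closeness of $a,a'$ relates to closeness of $g(a),g(a')$, and the two factors of the integrand may be large together. We control each factor alone and use H\"older's inequality. Choose $p$ with $\frac{e}{d_1}<\frac1p<1-\frac{c}{d_2}$ and let $\frac1{p'}=1-\frac1p$. Then $p,p'\in(1,\infty)$, $ep<d_1$ and $cp'<d_2$. By Lemma~\ref{lem:energy}(c) and \eqref{eq:frostman} with $\gamma=cp'$,
\[
C_2\le\Bigl(\frac{2}{1-2^{ep-d_1}}\Bigr)^{1/p}\Bigl(\frac{C_0}{1-2^{cp'-d_2}}\Bigr)^{1/p'}<\infty ,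
\]
and $C_2\ge\mu(K)^2>0$ since the integrand is at least $1$. Also $\mathcal{E}(\Theta_k)\le2^{2ck}C_2<\infty$ for every $\xi$. Lemma~\ref{lem:energy}(a) and Cauchy--Schwarz now give
\[
\mu(K)=\mathbb{E}\,\Theta_k(F_k)\le\mathbb{E}\sqrt{\mathcal{E}(\Theta_k)\,\phi(F_k)}\le\sqrt{C_2\,\mathbb{E}\,\phi(F_k)} ,
\]
so $\mathbb{E}\,\phi(F_k)\ge\beta:=\mu(K)^2/C_2$ for all $k$. By Lemma~\ref{lem:energy}(b), $\phi(F)=\lim_k\phi(F_k)$ is a random variable, and since $0\le\phi\le1$, dominated convergence gives $P(\phi(F)>0)\ge\mathbb{E}\,\phi(F)\ge\beta$.

The events $E_l=\{\phi(K\cap g^{-1}(\Lambda^l))>0\}$, $l\in\mathbb{N}$, depend on disjoint sets of coordinates and have probability at least $\beta$, which does not depend on $l$. Hence $P(\bigcup_lE_l)=1$, and on $\bigcup_lE_l$ we have $\phi(g^{-1}(N_\xi))>0$ by monotonicity.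
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

The codimension $c$ must be large enough for $N_\xi$ to be null and small enough for Proposition~\ref{prop:lower}:
\begin{equation}\label{eq:c}
n-d_2<c<d_2\Bigl(1-\frac{e}{d_1}\Bigr).
\end{equation}
Such a $c$ exists, and is positive since $d_2<n$. Indeed, if $e=0$ the interval is nonempty exactly when $n-d_2<d_2$, that is, $d_2>n/2$. If $e=2d_1-n>0$, then $1-e/d_1=n/d_1-1$, and $n-d_2<nd_2/d_1-d_2$ is equivalent to $d_1<d_2$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Suppose $f$ satisfies (i) and (ii). Fix $c$ as in \eqref{eq:c}, let $f_s=f\circ\Phi_s$ for $s\in2^B$, and let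
\[
R=\{(s,\xi)\in2^B\times\Omega:\phi(f_s^{-1}(N_\xi))=0\}.
\]
For every $s$ the map $f_s$ is $d_2$-admissible by Lemmas~\ref{lem:slice} and~\ref{lem:restrict}, so $\{\xi:(s,\xi)\in R\}$ is $P$-null by Proposition~\ref{prop:lower}. For $P$-almost every $\xi$ the Borel set $N_\xi$ is $\mathcal{H}^{d_2}$-null by Lemma~\ref{lem:perc}(a). For such $\xi$ the set $W=f^{-1}(N_\xi)$ is $\mathcal{H}^{d_1}$-null by (ii), and $f_s^{-1}(N_\xi)=\Phi_s^{-1}(W)$, so $(s,\xi)\in R$ for $\lambda_B$-almost every $s$ by Lemma~\ref{lem:upper}. Thus (A) and (B) both hold for $(2^B,\lambda_B)$ and $(\Omega,P)$, contradicting Lemma~\ref{lem:exchange}.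
\end{proof}

\begin{remark}
The conditions on $d_1,d_2$ are used only in \eqref{eq:c}. For $d_2\le n/2$ these random sets give nothing: then $c>n-d_2$ forces $c>d_2$. Let $L'$ be a slice built as in Section~\ref{sec:slices} with $d_2$ in place of $d_1$. It is covered by at most $2^{d_2k}$ closed cubes of level $k$, so at most $3^n2^{d_2k}$ cubes of level $k$ have closure meeting $L'$, and $P(L'\cap\overline{\Lambda^l_k}\ne\emptyset)\le3^n2^{(d_2-c)k}\to0$. So $N_\xi$ almost surely misses a set of positive $\mathcal{H}^{d_2}$-measure. This limits the method; it says nothing about the existence of $f$.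
\end{remark}

\section{The random real model and Corollary~\ref{cor:main}}\label{sec:forcing}

We recall why $\mathrm{non}(\mathcal{N})<\mathrm{cov}(\mathcal{N})$ is consistent; see \cite{Kunen,BJ} for the forcing. Let $V$ be a model of ZFC+CH and let $G$ be generic for the measure algebra of $2^{\omega_2\times\omega}$, adding random reals $r_\alpha\in2^\omega$, $\alpha<\omega_2$. For $J\subset\omega_2$ in $V$ let $G_J$ be the restriction of $G$ to the measure algebra of $2^{J\times\omega}$. Three standard facts are used. The forcing has the countable chain condition, so cardinals are preserved. Every real of $V[G]$ lies in $V[G_J]$ for some countable $J\in V$. For $\alpha\notin J$ the real $r_\alpha$ is random over $V[G_J]$: it avoids every null Borel set with a code in $V[G_J]$.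

Work in $V[G]$ with the uniform measure on $2^\omega$. Every null set lies in a null Borel set, which is coded by a real; so to each null set $Z$ there is a countable $J_Z\subset\omega_2$ with $r_\alpha\notin Z$ for all $\alpha\notin J_Z$. No null set $Z$ contains $\{r_\alpha:\alpha<\omega_1\}$, since $\omega_1\not\subset J_Z$; hence $\mathrm{non}(\mathcal{N})=\aleph_1$. For $\aleph_1$ null sets $Z$, the union of the $J_Z$ has size at most $\aleph_1$, and any $r_\alpha$ with $\alpha<\omega_2$ outside this union avoids them all; hence $\mathrm{cov}(\mathcal{N})\ge\aleph_2$.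

\begin{proof}[Proof of Corollary~\ref{cor:main}]
(a) In $V[G]$, Theorem~\ref{thm:main} applies to $d_1=n/2$, $d_2=3n/4$, so $\mathrm{Iso}(n)$ fails. (b) In $V[G]$ we have $\mathfrak{c}\ge\mathrm{cov}(\mathcal{N})\ge\aleph_2$, so $\neg\mathrm{Iso}(n)$ is consistent with $\neg$CH. In a model of Martin's Axiom and $\neg$CH, $\mathrm{Iso}(n)$ holds by Theorem~\ref{thm:add}. (c) In each pair in question the two dimensions differ and the larger exceeds $n/2$. (d) If $d_1<d_2$, no map exists by Theorem~\ref{thm:main}. If $d_1\ge d_2$, the identity satisfies (i) by (H1) and (ii) by (H3).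
\end{proof}

\section{Isomorphism under $\mathrm{add}(\mathcal{N})=\mathfrak{c}$}\label{sec:add}

The hypothesis holds under CH because $\aleph_1\le\mathrm{add}(\mathcal{N})\le\mathfrak{c}$, and it is a standard consequence of Martin's Axiom. Fix $d\in(0,n)$; ``measurable'' and ``null'' refer to $\mathcal{H}^d$. The plan is to cut $\mathbb{R}^n$ into $\mathfrak{c}$ copies of a half-line in such a way that measurability and measure can be read off from the pieces by rules that do not mention $d$. The pieces come from an enumeration of length $\mathfrak{c}$, so we must control unions of fewer than $\mathfrak{c}$ sets. As $\mathcal{H}^d$ is not $\sigma$-finite, the isomorphism theorem does not transfer additivity from Lebesgue measure. We use instead Bartoszy\'nski's theorem \cite[Theorem 2.3.9]{BJ} in this form: \emph{for every family of fewer than $\mathrm{add}(\mathcal{N})$ functions $h\in\mathbb{N}^{\mathbb{N}}$ there are sets $\varphi(k)\subset\mathbb{N}$ with $|\varphi(k)|\le2^k$ such that each $h$ in the family satisfies $h(k)\in\varphi(k)$ for all but finitely many $k$.}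

\begin{lemma}\label{lem:addH}
A union of fewer than $\mathrm{add}(\mathcal{N})$ $\mathcal{H}^d$-null sets is $\mathcal{H}^d$-null.
\end{lemma}

\begin{proof}
The \emph{weight} of a family of dyadic cubes is $\sum_Q2^{-d\operatorname{lev}(Q)}$. For each $k\ge1$ fix an enumeration by $\mathbb{N}$ of the finite families of weight at most $4^{-k}$. We code a nonempty null set $N$ by a function $h$. By Lemma~\ref{lem:dyadic}, $N$ has covers $\mathcal{C}_q$ of weight less than $2^{-q}$, $q\in\mathbb{N}$. List all pairs $(q,Q)$ with $Q\in\mathcal{C}_q$ in one sequence and let $b_0,b_1,\dots$ be the resulting cubes. The total weight is finite, and each point of $N$ lies in $b_i$ for infinitely many $i$. Choose $i_1<i_2<\cdots$ such that the terms with $i\ge i_k$ have total weight at most $4^{-k}$, let $\mathcal{F}_k=\{b_i:i_k\le i<i_{k+1}\}$, let $h(k)$ be the index of $\mathcal{F}_k$ for $k\ge1$, and $h(0)=0$. Each point of $N$ lies in $\bigcup\mathcal{F}_k$ for infinitely many $k$.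

Given fewer than $\mathrm{add}(\mathcal{N})$ null sets, take $\varphi$ for their codes, and for $k\ge1$ let $\mathcal{U}_k$ be the union of the families with index in $\varphi(k)$. Its weight is at most $2^k4^{-k}=2^{-k}$. Each point of each given set lies in $\bigcup\mathcal{U}_k$ for infinitely many $k$, so for every $k_0$ the union of the given sets is covered by $\bigcup_{k\ge k_0}\mathcal{U}_k$, of weight at most $2^{1-k_0}$. By (H3) it is null.
\end{proof}

\begin{lemma}\label{lem:local}
\begin{itemize}
\item[(a)] If $E\cap H$ is measurable for every Borel $H$ with $\mathcal{H}^d(H)<\infty$, then $E$ is measurable.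
\item[(b)] A union of fewer than $\mathrm{add}(\mathcal{N})$ measurable sets is measurable.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $\mathcal{H}^d(T)<\infty$ and take a Borel $H\supset T$ of the same measure. Then $T\cap(E\cap H)=T\cap E$ and $T\setminus(E\cap H)=T\setminus E$, so testing $E\cap H$ on $T$ gives the Carath\'eodory identity for $E$.

(b) Let $E_\beta$ be the sets and let $H$ be as in (a). Among the countable unions of sets $E_\beta\cap H$ there is one, $U$, of largest measure (unite countably many whose measures approach the supremum, which is finite). Each $(E_\beta\cap H)\setminus U$ is null by maximality, so their union is null by Lemma~\ref{lem:addH}, and $\bigcup_\beta E_\beta\cap H$ is measurable. Apply (a).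
\end{proof}

From now on assume $\mathrm{add}(\mathcal{N})=\mathfrak{c}$. Call a partition $(D_\alpha)_{\alpha<\mathfrak{c}}$ of $\mathbb{R}^n$ into measurable sets, some possibly empty, \emph{determining} if
\begin{itemize}
\item[(D1)] $E$ is measurable if and only if all $E\cap D_\alpha$ are;
\item[(D2)] for measurable $E$, $\mathcal{H}^d(E)=\sum_\alpha\mathcal{H}^d(E\cap D_\alpha)$ if $E$ meets fewer than $\mathfrak{c}$ pieces, and $\mathcal{H}^d(E)=\infty$ if $E$ meets $\mathfrak{c}$ pieces.
\end{itemize}

\begin{lemma}\label{lem:partition}
There is a determining partition $(D_\alpha)_{\alpha<\mathfrak{c}}$ into sets of finite measure, $\mathfrak{c}$ of which have positive measure.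
\end{lemma}

\begin{proof}
There are $\mathfrak{c}$ Borel sets of finite measure; enumerate them as $(H_\alpha)_{\alpha<\mathfrak{c}}$ and let $D_\alpha=H_\alpha\setminus\bigcup_{\beta<\alpha}H_\beta$. These sets are measurable by Lemma~\ref{lem:local}(b), have finite measure, are disjoint, and cover $\mathbb{R}^n$ since singletons are listed. Note $H_\alpha\subset\bigcup_{\beta\le\alpha}D_\beta$.

(D1) One direction is immediate. If all $E\cap D_\beta$ are measurable, then so is $E\cap H_\alpha=\bigcup_{\beta\le\alpha}(E\cap D_\beta\cap H_\alpha)$ by Lemma~\ref{lem:local}(b), and $E$ is measurable by Lemma~\ref{lem:local}(a).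

(D2) A set of finite measure lies in some $H_\alpha$ by (H2) and so meets fewer than $\mathfrak{c}$ pieces; this is the second claim. Let $E$ meet fewer than $\mathfrak{c}$ pieces. If uncountably many terms are positive, infinitely many exceed some $\varepsilon>0$ and both sides are infinite. Otherwise the union of the null traces is null by Lemma~\ref{lem:addH}, and countable additivity applies to the rest.

Now let $J_+=\{\alpha:\mathcal{H}^d(D_\alpha)>0\}$ and suppose $|J_+|<\mathfrak{c}$. We slide a set of positive measure off these pieces. Let $L$ be compact with $0<\mathcal{H}^d(L)<\infty$ (Lemma~\ref{lem:slice} with $d_1=d$). Each $H_\beta$ is Lebesgue null by (H3). Tonelli's theorem, for the Borel function $(x,v)\mapsto\mathbf{1}[x+v\in H_\beta]$ on $L\times\mathbb{R}^n$, gives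
\[
\int_{\mathbb{R}^n}\mathcal{H}^d((L+v)\cap H_\beta)\,dv=\int_L\mathrm{Leb}(H_\beta-x)\,d\mathcal{H}^d(x)=0 .
\]
So $\{v:\mathcal{H}^d((L+v)\cap D_\beta)>0\}$ is Lebesgue null. As $|J_+|<\mathfrak{c}=\mathrm{add}(\mathcal{N})\le\mathrm{cov}(\mathcal{N})$, some $v$ avoids these sets for all $\beta\in J_+$. Then $L+v$ has finite measure and meets every piece in a null set, so $\mathcal{H}^d(L+v)=0$ by (D2), contradicting translation invariance.
\end{proof}

The pieces $D_\alpha$ have different measures and cardinalities. Grouping them into countable blocks of infinite measure removes these differences.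

\begin{lemma}\label{lem:standard}
There is a determining partition $(P_\gamma)_{\gamma<\mathfrak{c}}$ such that each $P_\gamma$, with its measurable subsets and $\mathcal{H}^d$, is isomorphic to $[0,\infty)$ with the Lebesgue measurable sets and Lebesgue measure.
\end{lemma}

\begin{proof}
Take $(D_\alpha)$ from Lemma~\ref{lem:partition}. Since $\mathfrak{c}$ has uncountable cofinality, there is $\varepsilon>0$ such that $J_1=\{\alpha:\mathcal{H}^d(D_\alpha)>\varepsilon\}$ has size $\mathfrak{c}$. Split $J_1$ into $\mathfrak{c}$ countably infinite blocks, and add the at most $\mathfrak{c}$ remaining indices to the blocks, at most one per block. Let $P_\gamma$ be the union of the $D_\alpha$ over the $\gamma$-th block; it is measurable. As blocks are countable and $\mathfrak{c}>\aleph_0$, a set meets fewer than $\mathfrak{c}$ of the $P_\gamma$ if and only if it meets fewer than $\mathfrak{c}$ of the $D_\alpha$. Property (D1) passes to $(P_\gamma)$ because $E\cap D_\alpha=(E\cap P_\gamma)\cap D_\alpha$ for $\alpha$ in block $\gamma$, and (D2) passes by countable additivity within each block.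

Fix $\gamma$. List the pieces of positive measure in the block as $D^0,D^1,\dots$, with measures $t_0,t_1,\dots$; then $\sum_it_i=\infty$. By (H2) choose Borel $R_i\subset D^i$ with $D^i\setminus R_i$ null, and put $R=\bigcup_iR_i$; the set $Z=P_\gamma\setminus R$ is null. Partition $[0,\infty)$ into consecutive half-open intervals of lengths $t_0,t_1,\dots$. The isomorphism theorem, applied after normalization to $R_i$ and the $i$-th interval, yields a Borel isomorphism $\theta:R\to[0,\infty)$ carrying $\mathcal{H}^d$ to Lebesgue measure on Borel sets. A set $E\subset R$ is measurable if and only if it lies between two Borel sets with null difference: apply (H2) to each $E\cap R_i$ for one direction and (H1) for the other. The same description holds for Lebesgue measure, so $\theta$ and $\theta^{-1}$ preserve measurable sets and measure.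

It remains to absorb $Z$. Let $C\subset[0,1]$ be the Cantor set. The sets $\theta^{-1}(C)\cup Z$ and $C$ are null and have size $\mathfrak{c}$. Redefine $\theta$ on $\theta^{-1}(C)\cup Z$ as any bijection onto $C$. The result is a bijection $P_\gamma\to[0,\infty)$ that agrees with $\theta$ off null sets on both sides, and such sets affect neither measurability nor measure.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:add}]
For $d_1,d_2\in(0,n)$ take partitions $(P^1_\gamma)$ and $(P^2_\gamma)$ from Lemma~\ref{lem:standard}, and let $f$ be the union of isomorphisms $P^1_\gamma\to[0,\infty)\to P^2_\gamma$. It is a bijection of $\mathbb{R}^n$ with $f[E]\cap P^2_\gamma=f[E\cap P^1_\gamma]$. So $E$ and $f[E]$ meet the pieces with the same indices, and corresponding traces are measurable together and have equal measure. By (D1), $E$ is $\mathcal{H}^{d_1}$-measurable if and only if $f[E]$ is $\mathcal{H}^{d_2}$-measurable, and by (D2) the measures then agree.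
\end{proof}

\begin{thebibliography}{9}

\bibitem{BJ}
Bartoszy\'nski and Judah, \emph{Set Theory: On the Structure of the Real Line}.

\bibitem{Elekes}
M\'arton Elekes, \emph{Hausdorff measures of different dimensions are isomorphic under the Continuum Hypothesis}, arXiv:1109.5310 (2011).

\bibitem{Kunen}
Kunen, \emph{Random and Cohen reals}, Handbook of Set-Theoretic Topology.

\end{thebibliography}
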